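\title{The $q,t$-rectangle numbers $S_{n,mn}(q,t)$ at $t=1/q$}

\begin{abstract}
The $q,t$-rectangle number $S_{n,mn}(q,t)$ enumerates the lattice paths in an $mn\times n$ rectangle by a corrected area of the path and by the corrected area of its image under a sweep map. We prove that
$q^{m\binom n2}S_{n,mn}(q,1/q)=\frac{m+1}{[m+1]_{q^n}}\genfrac{[}{]}{0pt}{}{mn+n}{n}_q$ for all $m,n\ge0$. The factor $m+1$ comes from an equidistribution that holds for independent $q$ and $t$: the paths whose normalized minimal level lies in a given residue class modulo $m+1$ contribute exactly $S_{n,mn}(q,t)/(m+1)$. We also refine the identity by the number of north steps that start at the minimal level, and we obtain the corresponding formulas for paths that stay weakly above the diagonal.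
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Levels, the sweep map and the corrected area}
We consider words $w=w_1w_2\cdots w_L$ in the letters $\mathrm N$ (north step) and $\mathrm E$ (east step). For integers $r,s$, the \emph{$(r,s)$-levels} of $w$ are $l_0=0$ and, for $i\ge1$, $l_i=l_{i-1}+r$ if $w_i=\mathrm N$ and $l_i=l_{i-1}+s$ if $w_i=\mathrm E$. The letter $w_i$ has level $l_i$, the level at which its step \emph{ends}. The \emph{sweep map} $\mathsf{sw}^-_{r,s}$ sorts the letters of $w$ by level. It runs through the levels in the order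
\[
-1,-2,-3,\ldots\quad\text{and then}\quad\ldots,3,2,1,0,
\]
and for each level $k$ it lists the letters of level $k$ as they are met when $w$ is read from right to left. So the negative levels come first, and among levels of the same sign (negative or nonnegative) the higher ones come first.

Let $\mathsf{area}(w)$ be the number of pairs $i<j$ with $w_i=\mathrm E$ and $w_j=\mathrm N$, let $\mathsf{ml}_{r,s}(w)=\min\{l_0,\ldots,l_L\}$, and put $\mathsf{area}^*_{r,s}(w)=\mathsf{area}(w)+\mathsf{ml}_{r,s}(w)$. For $a,b\ge0$ let $\mathcal R(\mathrm N^a\mathrm E^b)$ be the set of words with $a$ letters $\mathrm N$ and $b$ letters $\mathrm E$, that is, of lattice paths from $(0,0)$ to $(b,a)$. The \emph{$q,t$-rectangle numbers} are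
\[
S_{a,b}(q,t)=\sum_{w\in\mathcal R(\mathrm N^a\mathrm E^b)}q^{\mathsf{area}^*_{b,-a}(w)}\,t^{\mathsf{area}^*_{b,-a}(\mathsf{sw}^-_{b,-a}(w))}.
\]

These definitions have a geometric meaning. The $(b,-a)$-level of the lattice point $(x,y)$ is $by-ax$, which measures how far the point lies above the diagonal of the rectangle. Thus $l_L=0$, and $\mathsf{ml}_{b,-a}(w)=0$ exactly when the path stays weakly above the diagonal. The statistic $\mathsf{area}$ counts the unit cells of the rectangle above the path. The correction by $\mathsf{ml}$ makes the area invariant under cyclic rotation of the word: moving an initial $\mathrm E$ to the end lowers $\mathsf{area}$ by $a$ and raises all levels by $a$, and moving an initial $\mathrm N$ to the end raises $\mathsf{area}$ by $b$ and lowers all levels by $b$. Hence $\mathsf{area}^*_{b,-a}(w)$ is the area of any rotation of $w$ that starts at a point of minimal level, and in particular $\mathsf{area}^*_{b,-a}(w)\ge0$.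

We write $[n]_q=1+q+\cdots+q^{n-1}$, $[n]!_q=[n]_q[n-1]_q\cdots[1]_q$ and $\genfrac{[}{]}{0pt}{}{a+b}{a}_q=[a+b]!_q/([a]!_q[b]!_q)$.

\subsection*{Results}
We treat the rectangles with $a=n$ and $b=mn$. What should $S_{n,mn}(q,1/q)$ be? At $q=1$ it is the number $\binom{mn+n}{n}$ of paths. We shall see in \eqref{eq:areaw} that $\mathsf{area}^*\le m\binom n2$, so $q^{m\binom n2}S_{n,mn}(q,1/q)$ is a polynomial of degree at most $mn(n-1)$. For $m,n\ge1$ this excludes the first guess $\genfrac{[}{]}{0pt}{}{mn+n}{n}_q$, whose degree is $mn^2$. For $n=1$ the $m+1$ words are the rotations of $\mathrm N\mathrm E^m$; all of them have $\mathsf{area}^*=0$, and $S_{1,m}=m+1$. Now $\binom{mn+n}{n}=(m+1)\binom{mn+n-1}{n-1}$, and $\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$ has degree exactly $mn(n-1)$. This suggests the second guess $(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$, with the factor $m+1$ left undeformed. It is correct. The question whether the following identity holds for all $m,n\ge0$ comes from the paper of Armstrong, Loehr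 and Warrington \cite{ALW}.

\begin{theorem}\label{thm:main}
For all $m,n\ge0$,
\[
q^{m\binom n2}S_{n,mn}(q,1/q)=\frac{m+1}{[m+1]_{q^n}}\genfrac{[}{]}{0pt}{}{mn+n}{n}_q .
\]
\end{theorem}

For $n\ge1$ we have $[m+1]_{q^n}=[mn+n]_q/[n]_q$, so the theorem asserts
\begin{equation}\label{eq:main}
q^{m\binom n2}S_{n,mn}(q,1/q)=(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q .
\end{equation}

An undeformed factor $m+1$ asks for a partition of the paths into $m+1$ classes of equal weight. The second theorem provides one. Let $m,n\ge1$ and write $\mathsf{ml}=\mathsf{ml}_{mn,-n}$; all levels are multiples of $n$. For $w\in\mathcal R(\mathrm N^n\mathrm E^{mn})$ let $\kappa(w)$ be the number of north steps that start at the minimal level, that is, the number of $i$ with $w_i=\mathrm N$ and $l_{i-1}=\mathsf{ml}(w)$. For $1\le k\le n$ and $\rho\in\mathbb Z/(m+1)$, let $S^{(k,\rho)}(q,t)$ be the part of the sum $S_{n,mn}(q,t)$ over the words with $\kappa(w)=k$ and $\mathsf{ml}(w)/n\equiv\rho\pmod{m+1}$, and let $D^{(k)}(q,t)$ be the part over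 the words with $\kappa(w)=k$ and $\mathsf{ml}(w)=0$.

\begin{theorem}\label{thm:refined}
Let $m,n\ge1$, $1\le k\le n$ and $\rho\in\mathbb Z/(m+1)$.
\begin{enumerate}
\item[(a)] The polynomial $S^{(k,\rho)}(q,t)$ does not depend on $\rho$. In particular, the words with $\mathsf{ml}(w)/n$ in a given class modulo $m+1$ contribute exactly $\frac1{m+1}S_{n,mn}(q,t)$.
\item[(b)] We have
\[
q^{m\binom n2}S^{(k,\rho)}(q,1/q)=q^{mn(k-1)}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_q ,
\]
and each class $\rho$ contributes exactly $\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$ to $q^{m\binom n2}S_{n,mn}(q,1/q)$.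
\item[(c)] We have
\begin{align*}
D^{(k)}(q,t)&=t^{n-k}\frac{[k]_t}{[n]_t}\,S^{(k,\rho)}(q,t),\\
q^{m\binom n2}D^{(k)}(q,1/q)&=q^{mn(k-1)}\frac{[k]_q}{[n]_q}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_q,\\
q^{m\binom n2}\sum_{k=1}^nD^{(k)}(q,1/q)&=\frac1{[mn+1]_q}\genfrac{[}{]}{0pt}{}{mn+n}{n}_q .
\end{align*}
\end{enumerate}
\end{theorem}

\subsection*{Plan of the proof}
The proof has a combinatorial half, valid for independent $q$ and $t$, and a $q$-series half, valid at $q=1/t$. In the first half we encode a path by the levels at which its north steps start (Section~\ref{sec:walks}), express the corrected area of the swept word in these coordinates (Section~\ref{sec:sweep}), and sum over all paths with a given multiset of starting levels (Section~\ref{sec:content}). Translating the multiset changes the sum only by a factor that telescopes along residue classes modulo $m+1$; this gives part (a) of Theorem~\ref{thm:refined}. What remains is a sum over multisets up to translation. We insert a variable $z$ into it and evaluate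 it as a product (Section~\ref{sec:P}). All remaining statements are read off from this product in Section~\ref{sec:proofs}.

\section{Starting levels, shape and depth}\label{sec:walks}

Two degenerate cases of Theorem~\ref{thm:main} are immediate. If $n=0$, the only word is empty, $S_{0,0}=1$, and the right side is $(m+1)/[m+1]_1=1$. If $m=0$ and $n\ge1$, the only word is $\mathrm N^n$, all its levels are $0$, and both sides equal $1$. \emph{From now on $m,n\ge1$.}

We divide all $(mn,-n)$-levels by $n$ and call the quotients \emph{levels}. Then $\mathrm N$ is a step $+m$, $\mathrm E$ is a step $-1$, a word in $\mathcal R(\mathrm N^n\mathrm E^{mn})$ is a walk from level $0$ to level $0$, and $\mathsf{ml}$ is $n$ times the minimal level. The sweep map is unchanged. We drop the subscripts $mn,-n$.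

Let $\mathrm N_j$ be the $j$-th letter $\mathrm N$ of $w$, let $x_j$ be the number of letters $\mathrm E$ before it, and let
\[
a_j=m(j-1)-x_j
\]
be the level at which $\mathrm N_j$ starts. The word $w$ is determined by $0\le x_1\le\cdots\le x_n\le mn$, and these inequalities translate into
\begin{equation}\label{eq:adm}
a_1\le0,\qquad a_{j+1}\le a_j+m\quad(1\le j<n),\qquad a_n\ge-m .
\end{equation}
We call an integer sequence of any length \emph{admissible} if its first entry is at most $0$, its last entry is at least $-m$, and no entry exceeds its predecessor by more than $m$; the empty sequence is admissible. So $w\mapsto a=(a_1,\ldots,a_n)$ is a bijection onto the admissible sequences of length $n$.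

The walk is closed, so its minimal level is attained before the last step, and the next step is then an $\mathrm N$. Hence the minimal level is $\min_ja_j$. We write it as $-d$ and call $d\ge0$ the \emph{depth} of $w$. Since $\mathsf{area}(w)=\sum_jx_j=m\binom n2-\sum_ja_j$ and $\mathsf{ml}(w)=-nd$,
\begin{equation}\label{eq:areaw}
\mathsf{area}^*(w)=m\binom n2-\sum_{j=1}^n(a_j+d).
\end{equation}
The \emph{content} of $w$ is $v=(v_i)_{i\in\mathbb Z}$ with $v_i=\#\{j:a_j=i\}$. The \emph{shape} of $w$ is the content translated so that its support begins at $0$, namely $u=(u_0,u_1,\ldots)$ with $u_i=v_{i-d}$. Then $\kappa(w)=u_0\ge1$, and with $\|u\|=\sum_iiu_i$ formula \eqref{eq:areaw} reads $\mathsf{area}^*(w)=m\binom n2-\|u\|$. The $q$-weight of a word depends only on its shape.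

\begin{example}\label{ex:22}
Let $m=1$, $n=2$. The six words, grouped by shape and depth, are as follows.
\[
\begin{array}{c|c|c|c|c|c|c}
w&(a_1,a_2)&u&d&\mathsf{area}^*(w)&\mathsf{sw}^-(w)&\mathsf{area}^*(\mathsf{sw}^-(w))\\\hline
\mathrm{NENE}&(0,0)&(2)&0&1&\mathrm{NNEE}&0\\
\mathrm{ENEN}&(-1,-1)&(2)&1&1&\mathrm{EENN}&0\\\hline
\mathrm{NNEE}&(0,1)&(1,1)&0&0&\mathrm{NENE}&1\\
\mathrm{NEEN}&(0,-1)&(1,1)&1&0&\mathrm{ENNE}&0\\
\mathrm{ENNE}&(-1,0)&(1,1)&1&0&\mathrm{ENEN}&1\\
\mathrm{EENN}&(-2,-1)&(1,1)&2&0&\mathrm{NEEN}&0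
\end{array}
\]
For instance, the letters of $\mathrm{EENN}$ have levels $-1,-2,-1,0$. Level $-1$, read from the right, gives $\mathrm{NE}$, level $-2$ gives $\mathrm E$, and level $0$ gives $\mathrm N$. The table gives $S_{2,2}(q,t)=2(1+q+t)$ and $qS_{2,2}(q,1/q)=2(1+q+q^2)$, as \eqref{eq:main} predicts.

The shape $(1,1)$ shows where the factor $2$ comes from. The depths $0,1,2$ contribute
\[
t=\frac{t^1-t^2}{1-t},\qquad 1+t=\frac{t^0-t^2}{1-t},\qquad 1=\frac{t^0-t^1}{1-t}.
\]
Let $U_d$ be the number of north steps that start above level $0$ when the shape is placed at depth $d$. Here $U_d=2$ for $d<0$, $U_0=1$, and $U_d=0$ for $d\ge1$, and the three numerators are $t^{U_d}-t^{U_{d-2}}$. The denominator does not depend on $d$. So the sum over even $d$ and the sum over odd $d$ both telescope to $(1-t^2)/(1-t)$. Proposition~\ref{prop:shape} says that the same happens for every shape, with $d-m-1$ in place of $d-2$.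
\end{example}

\section{The corrected area of the swept word}\label{sec:sweep}

To compute the $t$-weight we must know how many letters $\mathrm E$ lie on each level. Here the hypothesis $b=mn$ enters: since $\mathrm E$ is a step $-1$, the letters $\mathrm E$ of level $k$ are exactly the downward crossings of the line at height $k+\frac12$, and these can be counted through the upward crossings, which are made by the letters $\mathrm N$. (If $a$ does not divide $b$, this normalization is not available, and a letter $\mathrm E$ can cross such a line without ending just below it.) The step $\mathrm N_l$ crosses height $k+\frac12$ exactly when $k$ lies in $I_l=\{a_l,a_l+1,\ldots,a_l+m-1\}$. The walk is closed, so the number of letters $\mathrm E$ of level $k$ is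
\begin{equation}\label{eq:ek}
e_k=\#\{l:k\in I_l\}=v_k+v_{k-1}+\cdots+v_{k-m+1}.
\end{equation}
For an integer $x$ put $c(x)=\#\{i:1\le i\le m,\ i\le x\}=\min(m,\max(x,0))$. Then $c(x)-c(x-1)$ is $1$ for $1\le x\le m$ and $0$ otherwise. For a content $v$ and a sequence $a$ define
\[
Q(v)=\sum_{i,l}v_iv_l\,c(i-l-1),\qquad \mathsf{asc}(a)=\#\{j<l:1\le a_l-a_j\le m\}.
\]
The quantity $Q(v)$ is invariant under translation of $v$.

\begin{proposition}\label{prop:areay}
If $w$ has starting levels $a$ and content $v$, then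
\[
\mathsf{area}^*(\mathsf{sw}^-(w))=Q(v)+\mathsf{asc}(a)-\#\{j:a_j<-m\}.
\]
\end{proposition}

\begin{proof}
Let $y=\mathsf{sw}^-(w)$, let $T=\#\{j:a_j<-m\}$, and let $R=\sum_lc(-a_l)$. In this proof the level of a letter always means its level in $w$.

\emph{The area of $y$.} Fix $j$ and let $C=a_j+m$ be the level of $\mathrm N_j$. We count the letters $\mathrm E$ that precede $\mathrm N_j$ in $y$. The elements $a_l+i-1$ ($1\le i\le m$) of $I_l$ are negative for $i\le-a_l$, and the elements $a_l+m-i$ exceed $C$ for $i\le a_l-a_j-1$. By \eqref{eq:ek},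
\[
\sum_{k<0}e_k=R,\qquad\sum_{k>C}e_k=\sum_lc(a_l-a_j-1),\qquad\sum_ke_k=mn .
\]
If $C\ge0$, the levels swept before $C$ are those with $k<0$ or $k>C$, and they carry $R+\sum_lc(a_l-a_j-1)$ letters $\mathrm E$. If $C<0$, they are those with $C<k<0$. Every level satisfies $k<0$ or $k>C$, and these levels satisfy both, so they carry $R+\sum_lc(a_l-a_j-1)-mn$ letters $\mathrm E$.

The letters $\mathrm E$ of level $C$ that precede $\mathrm N_j$ in $y$ are those to the right of $\mathrm N_j$ in $w$. They are the downward crossings of height $C+\frac12$ by the part of the walk after $\mathrm N_j$. The upward crossings by this part are made by the $\mathrm N_l$ with $l>j$ and $C\in I_l$, so their number is $p_j=\#\{l>j:1\le a_l-a_j\le m\}$. This part of the walk starts at $C$, below the line, and ends at $0$, which is below the line if $C\ge0$ and above it if $C<0$. So there are $p_j$ downward crossings if $C\ge0$ and $p_j-1$ if $C<0$. The case $C<0$ occurs for $T$ values of $j$. Summing over $j$ gives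
\[
\mathsf{area}(y)=nR+Q(v)+\mathsf{asc}(a)-(mn+1)T .
\]

\emph{The minimum of $y$.} We show that $\mathsf{ml}(y)=-nB$ with $B=\sum_{-m\le a_l<0}(-a_l)$. By \eqref{eq:ek} we can distribute the letters $\mathrm E$ among the letters $\mathrm N$ so that $\mathrm N_l$ receives one $\mathrm E$ of each level in $I_l$. For a prefix of $y$, let $h_l$ be $m$ (if $\mathrm N_l$ lies in the prefix) or $0$ (if not), minus the number of letters $\mathrm E$ of $\mathrm N_l$ in the prefix. The walk $y$ is at height $\sum_lh_l$ after the prefix. Once $\mathrm N_l$ lies in the prefix, $h_l\ge0$. The level $a_l+m$ of $\mathrm N_l$ is higher than all levels in $I_l$. If $a_l\ge0$ or $a_l<-m$, all these levels have the same sign, so $\mathrm N_l$ is swept before its letters $\mathrm E$, and $h_l\ge0$ for every prefix. If $-m\le a_l<0$, then $\mathrm N_l$ has nonnegative level, and only its $-a_l$ letters $\mathrm E$ of negative level are swept before it, so $h_l\ge a_l$. Thus every prefix ends at height at least $-B$. For the prefix that consists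 of all letters of negative level, $h_l=0$ if $a_l\ge0$ (none of the $m+1$ letters is present), $h_l=0$ if $a_l<-m$ (all are present), and $h_l=a_l$ otherwise. This prefix ends at height $-B$.

Finally $R=mT+B$, so $\mathsf{ml}(y)=-nR+mnT$. Adding this to $\mathsf{area}(y)$ gives the formula.
\end{proof}

\section{Standard $q$-identities}\label{sec:q}

Let $(x;t)_M=\prod_{i=0}^{M-1}(1-xt^i)$ for $0\le M\le\infty$ and $(t)_M=(t;t)_M$, so that $\genfrac{[}{]}{0pt}{}{M}{j}_t=(t)_M/((t)_j(t)_{M-j})$. Throughout, $t$ is an indeterminate and $1/(t)_M$ is expanded as a power series in $t$ where needed. We use the following textbook facts.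

\begin{itemize}
\item \emph{Gauss' finite $q$-binomial theorem}, which we write in the form
\begin{equation}\label{eq:gauss}
\frac{(\zeta;t)_M}{(t)_M}=\sum_{\alpha+\beta=M}\frac{(-1)^\beta t^{\binom\beta2}\zeta^\beta}{(t)_\alpha(t)_\beta}.
\end{equation}
\item \emph{Multisets.} For $s,M\ge0$,
\begin{equation}\label{eq:multiset}
\sum_{1\le h_1\le\cdots\le h_M\le s}t^{h_1+\cdots+h_M}=t^M\frac{(t^s;t)_M}{(t)_M},\qquad\sum_{0\le o_1\le\cdots\le o_M}t^{o_1+\cdots+o_M}=\frac1{(t)_M}.
\end{equation}
The quotient $(t^s;t)_M/(t)_M$ is $1$ if $M=0$ and $0$ if $s=0<M$. For $s\ge1$ it equals $(t)_{M+s-1}/((t)_M(t)_{s-1})=\genfrac{[}{]}{0pt}{}{M+s-1}{M}_t$.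
\item \emph{MacMahon's theorem.} If $a$ runs over the arrangements of a multiset of integers with multiplicities $M_1,\ldots,M_p$, then $\sum_at^{\#\{j<l:a_j<a_l\}}=(t)_{M_1+\cdots+M_p}/\prod_i(t)_{M_i}$.
\item \emph{Palindromicity:} $\genfrac{[}{]}{0pt}{}{M}{j}_{1/q}=q^{-j(M-j)}\genfrac{[}{]}{0pt}{}{M}{j}_q$ and $[M]_{1/q}=q^{-(M-1)}[M]_q$.
\item \emph{The $q$-binomial theorem:} $(\zeta x;t)_\infty/(x;t)_\infty=\sum_{j\ge0}(\zeta;t)_jx^j/(t)_j$. Apply it to the three quotients in $\frac{(\zeta\eta x;t)_\infty}{(x;t)_\infty}=\frac{(\zeta\eta x;t)_\infty}{(\eta x;t)_\infty}\cdot\frac{(\eta x;t)_\infty}{(x;t)_\infty}$, take the coefficient of $x^M$, and multiply by $(t)_M$. The result is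
\begin{equation}\label{eq:conv}
(\zeta\eta;t)_M=\sum_{j=0}^M\genfrac{[}{]}{0pt}{}{M}{j}_t(\zeta;t)_j\,\eta^j\,(\eta;t)_{M-j}.
\end{equation}
\end{itemize}

\section{Summing over words with a given content}\label{sec:content}

By \eqref{eq:areaw} and Proposition~\ref{prop:areay}, the order of the entries of $a$ matters only through $\mathsf{asc}(a)$. So we fix a content $v$ with $\sum_iv_i=n$ and sum $t^{\mathsf{asc}(a)}$ over its admissible arrangements. The difficulty is that admissibility restricts the order. The boundary conditions in \eqref{eq:adm} single out the window $[-m,0]$ of $m+1$ values: entries in it may stand anywhere. We therefore build a sequence from its entries in this window, inserting first the larger values in increasing order and then the smaller values in decreasing order. At each stage the new value is an extreme one, and this makes both admissibility and $\mathsf{asc}$ easy to follow. Along with the sums $e_k$ of $m$ consecutive multiplicities from \eqref{eq:ek}, we use the sums of $m+1$ consecutive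 multiplicities
\[
g_k=v_k+v_{k-1}+\cdots+v_{k-m}=v_k+e_{k-1}=e_k+v_{k-m}.
\]

\begin{lemma}\label{lem:insert}
Let $a$ run over the admissible sequences with content $v$. Then
\[
\sum_at^{\mathsf{asc}(a)-\#\{j:a_j<-m\}}=t^{\sum_{i\ge1}v_i}H(v),
\]
where
\[
H(v)=\frac{(t)_{g_0}}{\prod_{i=-m}^0(t)_{v_i}}\ \prod_{i\ge1}\frac{(t^{e_{i-1}};t)_{v_i}}{(t)_{v_i}}\ \prod_{i<-m}\frac{(t^{e_{i+m}};t)_{v_i}}{(t)_{v_i}} .
\]
\end{lemma}

\begin{proof}
\emph{Entries in $[-m,0]$.} Every arrangement of these $g_0$ entries is admissible, and every pair $j<l$ with $a_j<a_l$ is counted by $\mathsf{asc}$. MacMahon's theorem gives the first factor of $H(v)$.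

\emph{Inserting $i=1,2,\ldots$.} Consider an admissible sequence with entries in $[-m,i]$, and a maximal run of entries $i$ in it. The run is not initial, since $i>0$, and the entry $p$ before it satisfies $i-m\le p<i$. If an entry $p'$ follows the run, then $p'<i\le p+m$. So deleting all entries $i$ leaves an admissible sequence: the first entry is unchanged, and the last is at least $-m$ because all entries are. Conversely, take an admissible sequence with entries in $[-m,i-1]$ and insert copies of $i$ immediately after entries in $[i-m,i-1]$. The result is admissible, since the only new upward jumps end at $i$ and have size at most $m$. There are $v_{i-1}+\cdots+v_{i-m}=e_{i-1}$ such slots. A copy of $i$ in the $h$-th slot from the left forms a counted pair with exactly the $h$ entries of $[i-m,i-1]$ to its left, and with no entry to its right, because no entry exceeds $i$. By \eqref{eq:multiset} this step contributes $t^{v_i}(t^{e_{i-1}};t)_{v_i}/(t)_{v_i}$.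

\emph{Inserting $i=-m-1,-m-2,\ldots$.} Consider an admissible sequence with all entries at least $i$, and a maximal run of entries $i$. The run is not final, since $i<-m$, and the entry $p'$ after it satisfies $i<p'\le i+m$. If an entry $p$ precedes the run, then $p>i$ and so $p'<p+m$. If the run is initial, then $p'\le i+m\le-1$ is allowed as a first entry. So deleting all entries $i$ leaves an admissible sequence. Conversely, inserting copies of $i$ immediately before entries in $[i+1,i+m]$ preserves admissibility, since the only new upward jumps start at $i$ and have size at most $m$. There are $v_{i+1}+\cdots+v_{i+m}=e_{i+m}$ slots. A copy in the $h$-th slot from the right forms a counted pair with exactly $h$ entries to its right and none to its left. This step contributes $t^{v_i}(t^{e_{i+m}};t)_{v_i}/(t)_{v_i}$ to $\sum t^{\mathsf{asc}}$, and the factors $t^{v_i}$ with $i<-m$ are cancelled by the term $-\#\{j:a_j<-m\}$.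
\end{proof}

The formula for $H(v)$ treats the values above, inside and below the window differently, so it seems to depend strongly on the position of $v$. The next lemma shows that all but one factor is invariant under translation. Call $v$ \emph{connected} if consecutive elements of its support differ by at most $m$.

\begin{lemma}\label{lem:omega}
If $g_0=0$, then $H(v)=0$. If $g_0>0$, then $H(v)\ne0$ if and only if $v$ is connected, and in that case $H(v)=(1-t^{g_0})\,\Omega(v)$ with the translation-invariant quantity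
\[
\Omega(v)=\frac{\prod_{k:\,g_k>0}(t)_{g_k-1}}{\prod_i(t)_{v_i}\prod_{k:\,e_k>0}(t)_{e_k-1}} .
\]
\end{lemma}

\begin{proof}
A factor $(t^s;t)_M/(t)_M$ vanishes only if $s=0<M$. So $H(v)\ne0$ if and only if
\begin{quote}
$(\ast)$ every support element $i\ge1$ has a support element in $[i-m,i-1]$, and every support element $i<-m$ has one in $[i+1,i+m]$.
\end{quote}
Let $g_0=0$, so that the support avoids $[-m,0]$. Then the smallest positive support element, or the largest one below $-m$, violates $(\ast)$; one of them exists since $n\ge1$. Let $g_0>0$. Then every support element $i\ge1$ has a predecessor in the support, and every support element $i<-m$ has a successor, so connectedness implies $(\ast)$. Conversely, let $i<i'$ be consecutive support elements. If $i'\ge1$ or $i<-m$, then $(\ast)$ gives $i'-i\le m$; otherwise both lie in $[-m,0]$ and $i'-i\le m$ anyway.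

Assume $H(v)\ne0$. For $i\ge1$ use $g_i=v_i+e_{i-1}$. If $e_{i-1}=0$, then $v_i=g_i=0$ and the factor for $i$ is $1$. Otherwise $g_i>0$ and the factor is $(t)_{g_i-1}/((t)_{v_i}(t)_{e_{i-1}-1})$. For $i<-m$ put $k=i+m\le-1$ and use $g_k=v_{k-m}+e_k$. If $e_k=0$, then $v_{k-m}=g_k=0$ and the factor is $1$. Otherwise it is $(t)_{g_k-1}/((t)_{v_{k-m}}(t)_{e_k-1})$. In the product, every positive $g_k$ with $k\ne0$ and every positive $e_k$ occurs exactly once. It remains to write $(t)_{g_0}=(1-t^{g_0})(t)_{g_0-1}$.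
\end{proof}

Let $\mathcal U_n$ be the set of connected sequences $u=(u_0,u_1,\ldots)$ of nonnegative integers with $u_0\ge1$ and $\sum_iu_i=n$. It is finite, because the support lies in $[0,m(n-1)]$. Put $u_i=0$ for $i<0$ and $U_d=\sum_{i>d}u_i$ for $d\in\mathbb Z$.

\begin{proposition}\label{prop:shape}
The shape of every word lies in $\mathcal U_n$. For $u\in\mathcal U_n$ and $d\ge0$, the words of shape $u$ and depth $d$ contribute to $S_{n,mn}(q,t)$ exactly
\[
q^{m\binom n2-\|u\|}\,t^{Q(u)}\,\Omega(u)\,\bigl(t^{U_d}-t^{U_{d-m-1}}\bigr).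
\]
\end{proposition}

\begin{proof}
If a content $v$ occurs, the left side in Lemma~\ref{lem:insert} is a nonempty sum of monomials, so $H(v)\ne0$ and $v$ is connected. The words of shape $u$ and depth $d$ are those with content $v_i=u_{i+d}$. For this content $\sum_{i\ge1}v_i=U_d$ and $g_0=u_d+\cdots+u_{d-m}=U_{d-m-1}-U_d$. If $g_0>0$, then \eqref{eq:areaw}, Proposition~\ref{prop:areay} and Lemmas~\ref{lem:insert} and~\ref{lem:omega} give the contribution $q^{m\binom n2-\|u\|}t^{Q(u)}\,t^{U_d}(1-t^{g_0})\,\Omega(u)$. If $g_0=0$, both the contribution and the stated expression vanish.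
\end{proof}

The factor $t^{U_d}$ is what turns $1-t^{g_0}$ into a difference of two terms of one sequence. It appears because the correction $-\#\{j:a_j<-m\}$ in Proposition~\ref{prop:areay}, which comes from sweeping the negative levels first, removes the powers of $t$ below the window and keeps those above it.

For $1\le k\le n$ put
\[
X_k(q,t)=\sum_{u\in\mathcal U_n,\ u_0=k}q^{m\binom n2-\|u\|}\,t^{Q(u)}\,\Omega(u).
\]

\begin{corollary}\label{cor:X}
For all $k$ and $\rho$,
\[
S^{(k,\rho)}=(1-t^n)X_k,\qquad D^{(k)}=t^{n-k}(1-t^k)X_k,\qquad S_{n,mn}=(m+1)(1-t^n)\sum_{k=1}^nX_k .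
\]
\end{corollary}

\begin{proof}
Recall that $\kappa(w)=u_0$ and $\mathsf{ml}(w)/n=-d$. Let $d_0\in[0,m]$ represent $-\rho$. Since $U_d=0$ for large $d$ and $U_d=n$ for $d<0$, the sum of $t^{U_d}-t^{U_{d-m-1}}$ over $d=d_0,\,d_0+(m+1),\ldots$ telescopes to $1-t^{U_{d_0-m-1}}=1-t^n$. The term $d=0$ alone is $t^{U_0}-t^n=t^{n-k}(1-t^k)$. The third formula is the sum of the first over $k$ and $\rho$.
\end{proof}

To evaluate $X_k$ we return to a product form of $\Omega$. Apply Lemma~\ref{lem:omega} to the content $v=u$, for which $g_0=u_0$ and the first and third factors of $H$ are $1$: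
\begin{equation}\label{eq:W}
(1-t^{u_0})\,\Omega(u)=W(u):=\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}},\qquad s_i=u_{i-1}+\cdots+u_{i-m}.
\end{equation}

\section{A polynomial in $z$ and its product formula}\label{sec:P}

Set $q=1/t$. By \eqref{eq:W},
\[
t^{m\binom n2}X_k(1/t,t)=\frac1{1-t^k}\sum_{u_0=k}t^{Q(u)+\|u\|}W(u).
\]
By Corollary~\ref{cor:X}, Theorem~\ref{thm:main} needs the sum of $t^{Q(u)+\|u\|}W(u)$ with the weight $1/(1-t^{u_0})$, and the paths above the diagonal need it with the weight $t^{n-u_0}$. Neither weight has the form $(\zeta;t)_{u_i}/(t)_{u_i}$ of the factors of $W(u)$. The weight $z^{n-u_0}(z;t)_{u_0}/(t)_{u_0}$ has this form and contains both: at $z=t$ it is $t^{n-u_0}$, and after division by $1-z$ it becomes $1/(1-t^{u_0})$ at $z=1$. So we define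
\begin{equation}\label{eq:Pdef}
P_n(z)=\sum_u\frac{(z;t)_{u_0}}{(t)_{u_0}}\,z^{n-u_0}\,t^{Q(u)+\|u\|}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}},
\end{equation}
where $u=(u_0,u_1,\ldots)$ runs over \emph{all} sequences of nonnegative integers with sum $n$. Only $u\in\mathcal U_n$ contribute: if $u_0=0$ or $u$ is not connected, some $i\ge1$ has $s_i=0<u_i$. Hence $P_n(z)$ is a polynomial in $z$ over $\mathbb Q(t)$, and
\begin{equation}\label{eq:PA}
P_n(z)=\sum_{k=1}^n(z;t)_k\,z^{n-k}A_k,\qquad\text{where}\quad(t)_{k-1}A_k=t^{m\binom n2}X_k(1/t,t).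
\end{equation}

\begin{proposition}\label{prop:P}
For $m,n\ge1$,
\[
P_n(z)=\frac{(1-z)\,(zt^{mn+1};t)_{n-1}}{(t)_n}.
\]
\end{proposition}

For $m=1$, $n=2$ the shapes $(2)$ and $(1,1)$ give
\[
P_2(z)=\frac{(1-z)(1-zt)}{(t)_2}+\frac{(1-z)zt}{1-t}=\frac{(1-z)\bigl(1-zt+zt(1-t^2)\bigr)}{(t)_2}=\frac{(1-z)(1-zt^3)}{(t)_2},
\]
as claimed. In general the sum cannot be done one index at a time, because the factor at $i$ depends on the $m$ preceding entries through $s_i$. The method is to expand every factor by \eqref{eq:gauss}, which splits $u_i=\alpha_i+\beta_i$, and to regroup the terms by $\gamma_i=\alpha_i+\beta_{i-1}$ instead. For $n=1$ the terms are $\frac1{1-t}$ (for $\alpha_0=1$), $\frac{zt^i}{1-t}$ (for $\alpha_i=1$, $i\ge1$) and $-\frac{zt^i}{1-t}$ (for $\beta_i=1$, $i\ge0$). In the original grouping, $\alpha_i$ cancels $\beta_i$ for $i\ge1$. In the new grouping, $\alpha_i$ and $\beta_{i-1}$ combine to $-zt^{i-1}$, and $P_1(z)=\frac1{1-t}-z\sum_{i\ge1}t^{i-1}$. A finite sum has become a geometric series. For larger $n$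 the gain is that almost all $\gamma$ contribute $0$, and the others sum to products of geometric series.

\begin{proof}[Proof of Proposition~\ref{prop:P}]
\emph{Step 1: expansion.} For $i\ge1$ put $F_i=\sum_{l\ge0}c(i-1-l)u_l$. Then $Q(u)=\sum_{i\ge1}F_iu_i$, $F_1=0$, and $F_{i+1}-F_i=\sum_{1\le i-l\le m}u_l=s_i$. Apply \eqref{eq:gauss} with $\zeta=z$ to the factor at $0$ and with $\zeta=t^{s_i}$ to the factor at $i\ge1$. The power $t^{s_i\beta_i}$ merges with $t^{Q(u)}$, since $F_iu_i+s_i\beta_i=F_i\alpha_i+F_{i+1}\beta_i$. Using also $F_1\beta_0=0$, we get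
\begin{equation}\label{eq:ab}
P_n(z)=\sum_{\alpha,\beta}\ \prod_{i\ge0}\frac{(-1)^{\beta_i}t^{\binom{\beta_i}2}}{(t)_{\alpha_i}(t)_{\beta_i}}\;z^{\beta_0+\sum_{i\ge1}(\alpha_i+\beta_i)}\;t^{\sum_{i\ge1}F_i(\alpha_i+\beta_{i-1})+\|\alpha+\beta\|},
\end{equation}
where $\alpha,\beta$ run over nonnegative sequences with $\sum_i(\alpha_i+\beta_i)=n$ and $u=\alpha+\beta$. The sum is now infinite, because disconnected $u$ give nonzero terms. Each term lies in $\mathbb Q[z][[t]]$ and is divisible by $t^{\|\alpha+\beta\|}$, and only finitely many pairs $(\alpha,\beta)$ have $\|\alpha+\beta\|$ below a given bound. So the terms may be grouped in any way.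

\emph{Step 2: regrouping.} The exponent in \eqref{eq:ab} suggests the variables $\gamma_0=\alpha_0$ and $\gamma_i=\alpha_i+\beta_{i-1}$ for $i\ge1$. Then $\sum_i\gamma_i=n$, the exponent of $z$ is $\sum_{i\ge1}\gamma_i$, and
\[
\|\alpha+\beta\|=\sum_{i\ge1}i\alpha_i+\sum_{i\ge1}(i-1)\beta_{i-1}=\|\gamma\|-\sum_{l\ge0}\beta_l .
\]
Since $u_l=\gamma_l-\beta_{l-1}+\beta_l$ with $\beta_{-1}=0$,
\[
F_i=\sum_lc(i-1-l)\gamma_l+\sum_l\bigl(c(i-1-l)-c(i-2-l)\bigr)\beta_l=\sum_lc(i-1-l)\gamma_l+\sum_{l:\ l+2\le i\le l+m+1}\beta_l .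
\]
Therefore $\sum_{i\ge1}F_i\gamma_i=Q(\gamma)+\sum_{l\ge0}\beta_l\Gamma_{l+1}$ with $\Gamma_i=\gamma_{i+1}+\cdots+\gamma_{i+m}$. For fixed $\gamma$, the numbers $\beta_{i-1}\in[0,\gamma_i]$ ($i\ge1$) vary independently, with $\alpha_i=\gamma_i-\beta_{i-1}$. The sum over $\beta_{i-1}$ is the right side of \eqref{eq:gauss} with $M=\gamma_i$ and $\zeta=t^{\Gamma_i-1}$. Hence
\begin{equation}\label{eq:gamma}
P_n(z)=\sum_\gamma\frac{z^{n-\gamma_0}\,t^{Q(\gamma)+\|\gamma\|}}{(t)_{\gamma_0}}\prod_{i\ge1}\frac{(t^{\Gamma_i-1};t)_{\gamma_i}}{(t)_{\gamma_i}} .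
\end{equation}
Compared with \eqref{eq:Pdef}, the backward sums $s_i$ have been replaced by forward sums diminished by one.

\emph{Step 3: the surviving terms.} The product $(t^{\Gamma-1};t)_\gamma$ contains the factor $1-t^0$ if $\Gamma=1$, $\gamma\ge1$, and if $\Gamma=0$, $\gamma\ge2$. We claim that in every nonzero term of \eqref{eq:gamma}, $\gamma_i\le1$ for $i\ge1$ and any two indices $i,l\ge1$ with $\gamma_i=\gamma_l=1$ differ by at least $m+1$. The claim holds for the indices beyond the support of $\gamma$. If it holds for the indices greater than $i$, then $\Gamma_i\le1$. If $\Gamma_i=1$, then $\gamma_i=0$; if $\Gamma_i=0$, then $\gamma_i\le1$ and the next $m$ entries vanish. So the claim holds for the indices $\ge i$. For such $\gamma$, an index with $\gamma_i=1$ has $\Gamma_i=0$ and contributes $(1-t^{-1})/(1-t)=-t^{-1}$.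

Let the ones be at $i_1<\cdots<i_r$. Then $\gamma_0=n-r$. Each pair of ones contributes $m$ to $Q(\gamma)$, so $Q(\gamma)=m\binom r2+(n-r)\sum_jc(i_j-1)$, and
\[
P_n(z)=\sum_{r=0}^n\frac{(-1)^rt^{-r}z^r}{(t)_{n-r}}\sum_{\substack{1\le i_1<\cdots<i_r\\ i_{j+1}-i_j\ge m+1}}t^{\sum_ji_j+m\binom r2+(n-r)\sum_jc(i_j-1)} .
\]

\emph{Step 4: the coefficient of $z^r$.} The constant term is $1/(t)_n$. Let $1\le r\le n$. Write $i_1=i$ and $i_j=i+(j-1)(m+1)+o_j$ with $0\le o_2\le\cdots\le o_r$. For $j\ge2$ we have $i_j>m+1$ and $c(i_j-1)=m$. The exponent in the inner sum is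
\[
ri+(n-r)c(i-1)+\sum_{j\ge2}o_j+(2m+1)\binom r2+m(n-r)(r-1),
\]
and the last two terms add up to $\binom r2+mr(r-1)+m(n-r)(r-1)=\binom r2+mn(r-1)$. The sum over the $o_j$ is $1/(t)_{r-1}$ by \eqref{eq:multiset}. Splitting the sum over $i$ into $i\le m$ and $i\ge m+1$ gives
\[
\sum_{i\ge1}t^{ri+(n-r)c(i-1)}=t^r\Bigl(\frac{1-t^{mn}}{1-t^n}+\frac{t^{mn}}{1-t^r}\Bigr)=t^r\,\frac{1-t^r+t^{mn+r}-t^{mn+n}}{(1-t^n)(1-t^r)} .
\]
So the coefficient of $z^r$ in $P_n(z)$ is
\begin{equation}\label{eq:coef}
\frac{(-1)^rt^{\binom r2+mn(r-1)}}{(1-t^n)(t)_r(t)_{n-r}}\bigl(1-t^r+t^{mn+r}-t^{mn+n}\bigr).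
\end{equation}

\emph{Step 5: comparison.} By \eqref{eq:gauss}, $(zt^{mn+1};t)_{n-1}=\sum_r\genfrac{[}{]}{0pt}{}{n-1}{r}_t(-1)^rt^{\binom r2+r(mn+1)}z^r$. Since $\binom{r-1}2+(r-1)=\binom r2$, the coefficient of $z^r$ in $(1-z)(zt^{mn+1};t)_{n-1}/(t)_n$ is, for $1\le r\le n$,
\[
\frac{(-1)^rt^{\binom r2+mn(r-1)}}{(t)_n}\Bigl(\genfrac{[}{]}{0pt}{}{n-1}{r}_tt^{mn+r}+\genfrac{[}{]}{0pt}{}{n-1}{r-1}_t\Bigr),
\]
with $\genfrac{[}{]}{0pt}{}{n-1}{n}_t=0$. The two binomial coefficients equal $(t)_{n-1}/((t)_r(t)_{n-r})$ times $1-t^{n-r}$ and $1-t^r$, respectively. Substituting gives \eqref{eq:coef}. The constant term is $1/(t)_n$ on this side too.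
\end{proof}

\begin{remark}
The specialization $q=1/t$ is used in Step 3. With an independent variable $x=1/q$, the factor $t^{\|u\|}$ in \eqref{eq:Pdef} becomes $x^{\|u\|}$, and Step 2 produces $(t^{\Gamma_i}/x;t)_{\gamma_i}$ in place of $(t^{\Gamma_i-1};t)_{\gamma_i}$. These products do not vanish, and no term of \eqref{eq:gamma} drops out.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cases $m=0$ and $n=0$ were settled in Section~\ref{sec:walks}. Let $m,n\ge1$. Since $(z;t)_k/(1-z)$ equals $(t)_{k-1}$ at $z=1$, formula \eqref{eq:PA} gives $\bigl[P_n(z)/(1-z)\bigr]_{z=1}=t^{m\binom n2}\sum_kX_k(1/t,t)$. By Corollary~\ref{cor:X} and Proposition~\ref{prop:P},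
\[
t^{m\binom n2}S_{n,mn}(1/t,t)=(m+1)\,\frac{(1-t^n)(t^{mn+1};t)_{n-1}}{(t)_n}=(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_t .
\]
Put $t=1/q$ and multiply by $q^{2m\binom n2}=q^{mn(n-1)}$. The left side becomes $q^{m\binom n2}S_{n,mn}(q,1/q)$. On the right, palindromicity gives the factor $q^{-mn(n-1)}$, which cancels. This is \eqref{eq:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
(a) By Corollary~\ref{cor:X}, $S^{(k,\rho)}=(1-t^n)X_k$ does not involve $\rho$, and the class $\rho$ contributes $(1-t^n)\sum_kX_k=S_{n,mn}/(m+1)$.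

(b) We extract $A_k$ from the product formula. Identity \eqref{eq:conv} with $M=n-1$, $\zeta=t^{mn}$, $\eta=zt$ and $j=n-k$, multiplied by $1-z$, reads
\[
(1-z)(zt^{mn+1};t)_{n-1}=\sum_{k=1}^n(z;t)_k\,z^{n-k}\;t^{n-k}\genfrac{[}{]}{0pt}{}{n-1}{k-1}_t(t^{mn};t)_{n-k},
\]
because $(1-z)(zt;t)_{k-1}=(z;t)_k$. The polynomials $(z;t)_kz^{n-k}$ have distinct lowest degrees $n-k$, so they are linearly independent over $\mathbb Q(t)$. Comparing with \eqref{eq:PA} through Proposition~\ref{prop:P} gives $A_k=t^{n-k}\genfrac{[}{]}{0pt}{}{n-1}{k-1}_t(t^{mn};t)_{n-k}/(t)_n$. Hence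
\[
t^{m\binom n2}S^{(k,\rho)}(1/t,t)=(1-t^n)(t)_{k-1}A_k=t^{n-k}\,\frac{(t^{mn};t)_{n-k}}{(t)_{n-k}}=t^{n-k}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_t .
\]
Put $t=1/q$ and multiply by $q^{mn(n-1)}$. The exponent of $q$ in front of the binomial coefficient is
\[
mn(n-1)-(n-k)-(n-k)(mn-1)=mn(k-1).
\]
The contribution of a whole class $\rho$ follows from (a) and \eqref{eq:main}.

(c) The first formula is the quotient of the first two formulas in Corollary~\ref{cor:X}. At $t=1/q$ we have $t^{n-k}[k]_t/[n]_t=q^{-(n-k)-(k-1)+(n-1)}[k]_q/[n]_q=[k]_q/[n]_q$, so the second formula follows from (b). For the third, Corollary~\ref{cor:X} and \eqref{eq:PA} give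
\[
t^{m\binom n2}\sum_kD^{(k)}(1/t,t)=\sum_kt^{n-k}(t)_kA_k=P_n(t)=\frac{(1-t)(t^{mn+2};t)_{n-1}}{(t)_n}=\frac1{[mn+1]_t}\genfrac{[}{]}{0pt}{}{mn+n}{n}_t ,
\]
where the last equality uses $\genfrac{[}{]}{0pt}{}{mn+n}{n}_t=(t^{mn+1};t)_n/(t)_n$. At $t=1/q$ the right side acquires the factor $q^{mn-mn^2}=q^{-mn(n-1)}$, and multiplying by $q^{mn(n-1)}$ gives the last formula.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ALW}
Drew Armstrong, Nicholas A. Loehr and Gregory S. Warrington,
\emph{Sweep maps: A continuous family of sorting algorithms},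
arXiv:1406.1196 (2014).
\end{thebibliography}
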